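\title{Decidability of LTL with Local and Remote Data Constraints\\ over $\mathbb{N}$, $\mathbb{Z}$ and Arbitrary Linear Orders}

\begin{abstract}
The logic $\mathrm{CLRV}^{\mathrm{XF}}(D)$ extends linear temporal logic by two kinds of data variables with values in a linear order $D$. Local variables are compared by the order of $D$ at positions a bounded distance apart; remote variables are compared for equality only, but possibly with a value at an arbitrarily distant future position. We prove that satisfiability is decidable for $D=\mathbb{N}$ and $D=\mathbb{Z}$, in $2\mathrm{EXPSPACE}$ when offsets are written in unary, and that for every linear order $D$ it is decidable exactly when satisfiability for the purely local fragment $\mathrm{CLTL}(D)$ is. The proof cuts a model into a finite prefix, on which the remote constraints amount to a counting condition checked by a vector addition system that runs backwards in time, and a suffix, on which they are expressible in $\mathrm{CLTL}(D)$.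
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The logic}

A \emph{constraint system} is a structure $(D,<,=)$ in which $<$ is a strict linear order on the set $D$; we denote it by $D$. It is \emph{dense and open} if $<$ is dense and $D$ has neither a least nor a greatest element, as for $\mathbb{Q}$ and $\mathbb{R}$. Throughout, $\mathbb{N}=\{0,1,2,\dots\}$.

Fix pairwise disjoint, countably infinite sets $\mathrm{PROP}$ of \emph{propositional} variables $p,q,\dots$, $\mathrm{LOC}$ of \emph{local} variables $z,z',\dots$, and $\mathrm{REM}$ of \emph{remote} variables $x,y,\dots$. A \emph{model over $D$} is an infinite sequence $\sigma=\sigma_0\sigma_1\cdots$ in which each position $i$ carries a set $\sigma_i^{P}\subseteq\mathrm{PROP}$ and a valuation $\sigma_i:\mathrm{LOC}\cup\mathrm{REM}\to D$. The formulas of $\mathrm{CLRV}^{\mathrm{XF}}(D)$, linear temporal logic (LTL) with local and remote data constraints, are given by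
\[
\varphi ::= p \mid \mathbf{X}^a z\sim\mathbf{X}^b z' \mid x\approx\mathbf{X}^k y \mid x\approx\mathbf{XF}\,y \mid \neg\varphi\mid\varphi\wedge\varphi\mid\mathbf{X}\varphi\mid\varphi\,\mathbf{U}\,\varphi ,
\]
where ${\sim}\in\{<,=\}$, $z,z'\in\mathrm{LOC}$, $x,y\in\mathrm{REM}$, and the \emph{offsets} $a,b,k$ are natural numbers. The semantics is
\[
\begin{array}{lcl}
\sigma,i\models p & \text{iff} & p\in\sigma_i^P,\\
\sigma,i\models \mathbf{X}^a z\sim\mathbf{X}^b z' & \text{iff} & \sigma_{i+a}(z)\sim\sigma_{i+b}(z'),\\
\sigma,i\models x\approx\mathbf{X}^k y & \text{iff} & \sigma_i(x)=\sigma_{i+k}(y),\\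
\sigma,i\models x\approx\mathbf{XF}\,y & \text{iff} & \sigma_i(x)=\sigma_j(y)\text{ for some }j>i,\\
\sigma,i\models \mathbf{X}\psi & \text{iff} & \sigma,i+1\models\psi,\\
\sigma,i\models \psi_1\,\mathbf{U}\,\psi_2 & \text{iff} & \sigma,j\models\psi_2\text{ for some }j\ge i\text{ with }\sigma,l\models\psi_1\text{ for all }i\le l<j,
\end{array}
\]
with the usual clauses for $\neg$ and $\wedge$. We use the Boolean abbreviations $\top,\vee,\to,\leftrightarrow$, write $\mathbf{F}\psi=\top\,\mathbf{U}\,\psi$ and $\mathbf{G}\psi=\neg\mathbf{F}\neg\psi$, and drop $\mathbf{X}^0$. A formula $\varphi$ is \emph{satisfiable over $D$} if $\sigma,0\models\varphi$ for some model $\sigma$ over $D$. We say that a logic is decidable if its satisfiability problem is.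

Local atoms describe how values evolve from one moment to the next: $\mathbf{G}(z<\mathbf{X}z)$ says that $z$ increases forever. Remote atoms describe repetitions: $\mathbf{G}(p\to x\approx\mathbf{XF}\,y)$ says that every value held by $x$ at a $p$-position is later held by $y$. No atom relates a local variable to a remote one. The logic extends two earlier ones: constraint LTL, $\mathrm{CLTL}(D)$, of Demri and D'Souza, whose constraints are the local atoms, and the Temporal Logic of Repeating Values, $\mathrm{CLTL}^{\mathrm{XF}}$, of Demri, D'Souza and Gascon, whose constraints are the remote atoms. We take $\mathrm{CLTL}(D)$ to be the fragment of $\mathrm{CLRV}^{\mathrm{XF}}(D)$ without remote atoms. Whether it contains propositional variables is immaterial: if $|D|\ge2$, replacing each $p$ by $z_p=z'_p$ with fresh local variables $z_p,z'_p$ preserves satisfiability and increases the size linearly.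

\subsection*{The problem and the results}

It is known that $\mathrm{CLTL}(D)$ is decidable over dense and open domains, over $\mathbb{N}$ and over $\mathbb{Z}$; that $\mathrm{CLTL}^{\mathrm{XF}}$ is decidable; and that $\mathrm{CLRV}^{\mathrm{XF}}(D)$ is decidable whenever $D$ is dense and open. The problem we consider comes from Bhaskar~\cite{Bhaskar}:
\begin{quote}
\emph{Is satisfiability for $\mathrm{CLRV}^{\mathrm{XF}}(D)$ decidable for $D=\mathbb{N}$ and for $D=\mathbb{Z}$?}
\end{quote}

Since the two fragments are decidable and no atom connects them, one expects a positive answer. The expectation is not a proof, because the Boolean and temporal connectives tie the two kinds of atoms together: one needs a single infinite pattern of truth values that satisfies the formula and that both families of variables can realize. Over a dense and open order the local variables put up no resistance. If the required order between the values at positions $i$ and $i+1$ is consistent with the one required at $i+1$ and $i+2$, for all $i$, then values can be chosen one position after the other, since there is always room for finitely many new points. Over $\mathbb{N}$ this fails for $\mathbf{G}(\mathbf{X}z<z)$,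 and over $\mathbb{Z}$ for $\mathbf{G}(z<\mathbf{X}z\wedge z<u\wedge u=\mathbf{X}u)$. So over these domains both families restrict the pattern, and the two restrictions have to be decided together.

The property of $\mathbb{N}$ and $\mathbb{Z}$ that we use first is that room can be created by spreading all values apart.

\begin{definition}\label{def:stretch}
A nonempty linear order $D$ is \emph{stretchable} if for every $m\ge0$ there is a strictly increasing map $f:D\to D$ such that at least $m$ elements lie strictly between $f(d)$ and $f(d')$ for all $d<d'$, and at least $m$ elements lie below $f(d)$ and at least $m$ lie above $f(d)$ for every $d$.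
\end{definition}

The orders $\mathbb{N}$ and $\mathbb{Z}$ are stretchable, by $f(d)=(m+1)(d+1)$ and $f(d)=(m+1)d$ respectively. A nonempty dense and open order is stretchable by the identity. A stretchable order is infinite, because it has at least $m$ elements for every $m$.

\begin{theorem}\label{thm:A}
$\mathrm{CLRV}^{\mathrm{XF}}(\mathbb{N})$ and $\mathrm{CLRV}^{\mathrm{XF}}(\mathbb{Z})$ are decidable. More generally, if $D$ is stretchable and $\mathrm{CLTL}(D)$ is decidable, then $\mathrm{CLRV}^{\mathrm{XF}}(D)$ is decidable.
\end{theorem}

\begin{theorem}\label{thm:B}
With the offsets $a,b,k$ written in unary, satisfiability for $\mathrm{CLRV}^{\mathrm{XF}}(\mathbb{N})$ and for $\mathrm{CLRV}^{\mathrm{XF}}(\mathbb{Z})$ is in $2\mathrm{EXPSPACE}$.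
\end{theorem}

\begin{theorem}\label{thm:C}
For every strict linear order $D$, $\mathrm{CLRV}^{\mathrm{XF}}(D)$ is decidable if and only if $\mathrm{CLTL}(D)$ is decidable.
\end{theorem}

The decidability of $\mathrm{CLTL}(\mathbb{N})$ and $\mathrm{CLTL}(\mathbb{Z})$ is used as given; Theorem~\ref{thm:B} uses in addition that $\mathrm{CLTL}(\mathbb{Z})$ is in $\mathrm{PSPACE}$~\cite{DemriGascon}. Theorem~\ref{thm:C} removes the hypothesis of stretchability from Theorem~\ref{thm:A}. We prove Theorem~\ref{thm:A} separately because its last step is short and yields the bound of Theorem~\ref{thm:B}, whereas the last step for Theorem~\ref{thm:C} terminates by a well-quasi-order argument.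

Section~\ref{sec:example} shows the method on one formula. Sections~\ref{sec:letters}--\ref{sec:prefix} are common to the three theorems and end with a decomposition of satisfiability (Proposition~\ref{prop:decomp}) that holds for every infinite $D$. Section~\ref{sec:stretch} proves Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:general} proves Theorem~\ref{thm:C}.

\section{An example: counting in the prefix, order in the suffix}\label{sec:example}

Remote atoms can count. Let $\varphi_0=\pi_1\,\mathbf{U}\,(\pi_2\,\mathbf{U}\,\mathbf{G}\pi_3)$, where
\begin{align*}
\pi_1&=p\wedge\neg q\wedge(x\approx\mathbf{XF}\,y)\wedge\neg(x\approx\mathbf{XF}\,x)\wedge\neg(x\approx y)\wedge(y\approx\mathbf{X}y),\\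
\pi_2&=q\wedge\neg p\wedge\neg(y\approx\mathbf{X}y),\\
\pi_3&=\neg p\wedge\neg q\wedge(y\approx\mathbf{X}y).
\end{align*}
A model has $\pi_1$ at the positions $0,\dots,k-1$, then $\pi_2$ at $k,\dots,k+l-1$, then $\pi_3$ forever. Write $x_i,y_i$ for the values at position $i$. The values $x_0,\dots,x_{k-1}$ are pairwise distinct, they differ from $y_0=\dots=y_k$, and each is a later value of $y$, hence one of $y_{k+1},\dots,y_{k+l}$, because $y$ is constant from position $k+l$ on. So $k\le l$. Conversely, let $k\le l$ and let $d_0,\dots,d_l$ be distinct elements of an infinite $D$. Put $y_i=d_0$ for $i\le k$, $y_{k+j}=d_j$ for $1\le j\le l$, $y_i=d_l$ for $i\ge k+l$, and $x_i=d_{i+1}$ for $i<k$, $x_i=d_0$ for $i\ge k$. This is a model. Hence the propositional parts of the models of $\varphi_0$ are the words $\{p\}^k\{q\}^l\emptyset^\omega$ with $k\le l$. No B\"uchi automaton accepts exactly these: one with $N$ states repeats a state in the $p$-block of $\{p\}^N\{q\}^N\emptyset^\omega$, and repeating the loop produces $k>l$.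

Two features of this example are general. First, think of a $p$-position as a demand (a value leaves and must come back in $y$) and of a $q$-position as a supply (a new value enters $y$). Read forwards, a counter of pending demands must be brought back to exactly zero. Read \emph{backwards}, from position $k+l$ down to $0$, a counter that starts at $0$, goes up at $q$ and goes down at $p$ only has to stay nonnegative; unused supply is harmless. The backward reading is monotone in the counter, and this is what makes it easy to decide. Second, counting occurs only because the supply is finite: $\pi_1\,\mathbf{U}\,\mathbf{G}\pi_2$ has models for every $k$, since each demand is served by a late enough new value of $y$. A finite supply, and the demands it serves, lie in a finite prefix.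

Now add local variables $u,z$ over $\mathbb{Z}$. Add $u=\mathbf{X}u\wedge u<z$ to all three $\pi_j$, add $z<\mathbf{X}z$ to $\pi_1$ and $\pi_2$, and add to $\pi_3$ either (A) $z=\mathbf{X}z$ or (B) $\mathbf{X}z<z$. Cut the model at $n=k+l$. In case (B) the suffix alone has no model over $\mathbb{Z}$, since $z$ would decrease forever above the constant $u$; no prefix can repair this. In case (A) the suffix has the model $u=0$, $z=1$. The prefix does not fit in front of it, since it needs $n$ integers $z_0<\dots<z_{n-1}$ strictly between $u$ and $z_n$. But multiplying the suffix by $n+1$ preserves all order relations and gives $u=0$, $z=n+1$, and now $z_i=i+1$ fits. So the discreteness of $\mathbb{Z}$ is felt only in the infinite suffix: any finite prefix that is consistent from position to position can be attached after stretching.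

The two difficulties thus live in different parts of the model. The proof makes this exact: on the suffix the remote constraints need no counting and can be written, together with the local ones, as a $\mathrm{CLTL}(D)$ formula; on the prefix the local constraints cost nothing, and a counter system handles the remote ones; the two parts communicate through finitely many bits at the cut.

\section{From models to words}\label{sec:letters}

\emph{In Sections~\ref{sec:letters}--\ref{sec:stretch}, $D$ is an infinite linear order.} We replace models by infinite words over a finite alphabet that record the truth of all atoms.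

\subsection*{Normal form}

Let $K$ be the largest offset in $\varphi$. For each local $z$ and remote $y$ of $\varphi$ take fresh copies $z^{(0)},\dots,z^{(K)}$ and $y^{(0)},\dots,y^{(K)}$; the copy with index $a$ will hold the value $a$ steps ahead. Replace $\mathbf{X}^az\sim\mathbf{X}^bz'$ by $z^{(a)}\sim z'^{(b)}$, $x\approx\mathbf{X}^ky$ by $x^{(0)}\approx y^{(k)}$, and $x\approx\mathbf{XF}\,y$ by $x^{(0)}\approx\mathbf{XF}\,y^{(0)}$, and add the conjuncts $\mathbf{G}(z^{(a+1)}=\mathbf{X}z^{(a)})$ and $\mathbf{G}(y^{(a+1)}\approx\mathbf{X}y^{(a)})$ for $a<K$. The conjuncts hold exactly when the value of $z^{(a)}$ at $i$ is the value of $z^{(0)}$ at $i+a$, for all $i$ and $a$, and likewise for $y$. So a model of the new formula gives a model of $\varphi$ by reading $z^{(0)},y^{(0)}$ as $z,y$, and a model of $\varphi$ gives a model of the new formula by filling in the copies.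

From now on $\varphi$ is in this normal form. It has finite sets $P$, $L$, $V$ of propositional, local and remote variables, its atoms have the forms
\[
p,\qquad z<z',\qquad z=z',\qquad z=\mathbf{X}z',\qquad x\approx y,\qquad x\approx\mathbf{X}y,\qquad x\approx\mathbf{XF}\,y,
\]
and $\mathrm{cl}$ denotes the set of its subformulas.

\subsection*{Letters}

A \emph{total preorder} is a reflexive and transitive relation $\preceq$ in which any two elements are comparable. The \emph{order type} of a map $w:S\to D$ is the total preorder $s\preceq s'\iff w(s)\le w(s')$ on $S$, and its \emph{equality type} is the equivalence relation $w(s)=w(s')$. A pair $(v,v')$ of valuations of a set $W$ of variables is regarded as the map on $W\times\{0,1\}$ that sends $(z,0)$ to $v(z)$ and $(z,1)$ to $v'(z)$.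

\begin{definition}\label{def:letter}
A \emph{letter} is a tuple $g=(P_g,\tau_g,\equiv_g,F_g)$, where $P_g\subseteq P$, $\tau_g$ is a total preorder on $L\times\{0,1\}$, $\equiv_g$ is an equivalence relation on $V\times\{0,1\}$, and $F_g:V\to2^V$ satisfies $F_g(x)=F_g(y)$ whenever $(x,0)\equiv_g(y,0)$. The finite set of letters is $\Gamma$. A \emph{block} of $g$ is a class of the equivalence relation $(x,0)\equiv_g(y,0)$ on $V$; the block of $x$ is $[x]_g$, and $F_g(B)$ is the common value of $F_g$ on a block $B$. A pair $(g,h)$ of letters is \emph{compatible} if
\begin{itemize}
\item[(K1)] $\tau_g$ on $L\times\{1\}$ agrees with $\tau_h$ on $L\times\{0\}$;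
\item[(K2)] $\equiv_g$ on $V\times\{1\}$ agrees with $\equiv_h$ on $V\times\{0\}$;
\item[(K3)] $(x,0)\equiv_g(x',1)$ implies $F_g(x)=[x']_h\cup F_h(x')$.
\end{itemize}
A finite or infinite word $\gamma=\gamma_0\gamma_1\cdots$ is \emph{compatible} if all pairs $(\gamma_i,\gamma_{i+1})$ are. We write $\tau_i,\equiv_i,F_i$ for the components of $\gamma_i$.
\end{definition}

A letter describes two consecutive positions, $0$ for the present and $1$ for the next, and $F_g(x)$ is a promise: it lists the variables that will hold the present value of $x$ at some later time. A letter determines the truth of every atom: $p$ holds iff $p\in P_g$; $z<z'$, $z=z'$ and $z=\mathbf{X}z'$ are read from the comparison of $(z,0)$ with $(z',0)$, or with $(z',1)$, in $\tau_g$; $x\approx y$ holds iff $(x,0)\equiv_g(y,0)$; $x\approx\mathbf{X}y$ holds iff $(x,0)\equiv_g(y,1)$; and $x\approx\mathbf{XF}\,y$ holds iff $y\in F_g(x)$. With the clauses for the connectives, $\gamma,i\models\psi$ is then defined for $\gamma\in\Gamma^\omega$ and $\psi\in\mathrm{cl}$.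

A \emph{local realization} of $\gamma\in\Gamma^\omega$ is a sequence $(v_i)\in(D^L)^\omega$ such that $(v_i,v_{i+1})$ has order type $\tau_i$ for all $i$. A \emph{remote realization} is a sequence $(v_i)\in(D^V)^\omega$ such that, for all $i$, $(v_i,v_{i+1})$ has equality type $\equiv_i$ and
\[
F_i(x)=\{y\in V: v_j(y)=v_i(x)\text{ for some }j>i\}\qquad(x\in V).
\]
The word is \emph{locally} (\emph{remotely}) \emph{realizable} over $D$ if it has a local (remote) realization.

\begin{lemma}\label{lem:words}
The formula $\varphi$ is satisfiable over $D$ if and only if some compatible word $\gamma\in\Gamma^\omega$ with $\gamma,0\models\varphi$ is both locally and remotely realizable over $D$.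
\end{lemma}

\begin{proof}
A model $\sigma$ determines a unique word $\gamma^\sigma$ whose $i$th letter has $P$-component $\sigma_i^P\cap P$ and for which the values of $L$ and of $V$ in $\sigma$ are a local and a remote realization. Atoms have the same truth values in $\sigma$ and $\gamma^\sigma$, hence so do all $\psi\in\mathrm{cl}$. The word $\gamma^\sigma$ is compatible: both sides of (K1) and of (K2) describe the values at position $i+1$, and for (K3), if $\sigma_i(x)=\sigma_{i+1}(x')=d$, then the variables that hold $d$ after $i$ are those that hold it at $i+1$ or after $i+1$. This gives one direction. For the other, a local realization, a remote realization and the sets $P_{\gamma_i}$, with arbitrary values for the variables outside $L\cup V$, form a model $\sigma$ with $\gamma^\sigma=\gamma$.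
\end{proof}

The second half of this proof is where the separation of the two kinds of variables is used: a letter contains no relation between $L$ and $V$, so the two realizations can be chosen independently.

\section{Remote realizability}\label{sec:remote}

Compatibility propagates a promise as long as the value stays visible from one position to the next. The difficulty is a value that disappears from all variables while a promise is pending: it must come back, and the word does not say where. We describe a compatible word as a graph of paths along which values are visible, and a realization as a way of joining these paths.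

\subsection*{Nodes and segments}

Fix a compatible word $\gamma\in\Gamma^\omega$. A \emph{node} is a pair $N=(i,B)$ with $B$ a block of $\gamma_i$. Its \emph{promise} is $F(N)=F_i(B)$ and its \emph{type} is $T(N)=B\cup F(N)$, which is nonempty. In a realization, $F(N)$ lists the variables that hold the value of $N$ after position $i$, and $T(N)$ those that hold it at or after position $i$.

Nodes $(i,B)$ and $(i+1,C)$ are \emph{linked} if $(x,0)\equiv_i(y,1)$ for some $x\in B$, $y\in C$. By (K2), $y,y'$ are in the same block of $\gamma_{i+1}$ iff $(y,1)\equiv_i(y',1)$. Together with transitivity of $\equiv_i$ this shows that ``some'' can be replaced by ``all'', that $(i,B)$ is linked to at most one node at $i+1$, and that $(i+1,C)$ is linked to at most one node at $i$. So linking defines a partial injection $\mathrm{succ}$ on nodes, and (K3) reads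
\begin{equation}\label{eq:succ}
F(N)=T(\mathrm{succ}\,N)\quad\text{whenever $\mathrm{succ}\,N$ is defined.}
\end{equation}
We shall often unfold this equation. If $N_0,N_1,\dots,N_k$ are nodes with blocks $B_0,\dots,B_k$ and $F(N_j)=T(N_{j+1})$ for $j<k$, then by induction on $k$
\begin{equation}\label{eq:unfold}
F(N_0)=B_1\cup\dots\cup B_k\cup F(N_k).
\end{equation}

A \emph{segment} is a maximal $\mathrm{succ}$-path. It has a first node, at position $\mathrm{start}(s)$, and is either infinite or has a last node, at position $\mathrm{end}(s)$. Every node lies in exactly one segment. Let $T(s)$ be the type of the first node of $s$, let $\mathrm{cont}(s)$ be the union of the blocks of $s$, and, for finite $s$, let $\mathrm{dep}(s)$ be the promise of its last node. Types do not increase along a segment, since $T(\mathrm{succ}\,N)=F(N)\subseteq T(N)$; hence $\mathrm{dep}(s)\subseteq T(s)$. For nonempty $X\subseteq V$: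
\begin{itemize}
\item an \emph{$X$-arrival} is a node without predecessor and of type $X$, and $\mathrm{Arr}_X$ is the set of segments with $T(s)=X$, that is, those starting at an $X$-arrival;
\item an \emph{$X$-departure} is a node without successor and with promise $X$, and $\mathrm{Dep}_X$ is the set of finite segments with $\mathrm{dep}(s)=X$, that is, those ending at an $X$-departure;
\item an \emph{$X$-transit} is a segment in $\mathrm{Arr}_X\cap\mathrm{Dep}_X$, and an \emph{$X$-exit} is a segment in $\mathrm{Arr}_X\setminus\mathrm{Dep}_X$.
\end{itemize}
A position has at most $|V|$ nodes. So, of any infinite set of segments, infinitely many start after any given position. Figure~\ref{fig:segments} shows these objects for a model of the formula $\varphi_0$ of Section~\ref{sec:example}.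

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=0.95cm]
\node at (-1,3) {position};
\foreach \i in {0,...,5} \node at (\i,3) {$\i$};
\node at (-1,2) {$d_0$}; \node at (-1,1) {$d_1$}; \node at (-1,0) {$d_2$};
\node[draw,rounded corners] (a0) at (0,2) {$y$};
\node[draw,rounded corners] (a1) at (1,2) {$y$};
\node[draw,rounded corners] (a2) at (2,2) {$x,y$};
\node[draw,rounded corners] (a3) at (3,2) {$x$};
\node[draw,rounded corners] (a4) at (4,2) {$x$};
\node[draw,rounded corners] (a5) at (5,2) {$x$};
\node (a6) at (5.8,2) {$\cdots$};
\node[draw,rounded corners] (b0) at (0,1) {$x$};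
\node[draw,rounded corners] (b3) at (3,1) {$y$};
\node[draw,rounded corners] (c1) at (1,0) {$x$};
\node[draw,rounded corners] (c4) at (4,0) {$y$};
\node[draw,rounded corners] (c5) at (5,0) {$y$};
\node (c6) at (5.8,0) {$\cdots$};
\draw[->] (a0)--(a1); \draw[->] (a1)--(a2); \draw[->] (a2)--(a3);
\draw[->] (a3)--(a4); \draw[->] (a4)--(a5); \draw[->] (a5)--(a6);
\draw[->] (c4)--(c5); \draw[->] (c5)--(c6);
\draw[->,dashed] (b0)--(b3); \draw[->,dashed] (c1)--(c4);
\end{tikzpicture}
\caption{The sequences $x=d_1,d_2,d_0,d_0,\dots$ and $y=d_0,d_0,d_0,d_1,d_2,d_2,\dots$. Each box is a node, labeled by the variables that share a value at that position; each row collects the nodes with one value. Solid arrows link equal values at consecutive positions and form five segments, two of them infinite. The values $d_1$ and $d_2$ leave at positions $0$ and $1$ with promise $\{y\}$ and return at positions $3$ and $4$ with type $\{y\}$; dashed arrows match these departures to arrivals.}\label{fig:segments}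
\end{figure}

\subsection*{The characterization}

A realization must continue each segment of $\mathrm{Dep}_X$ by a later segment of $\mathrm{Arr}_X$, different ones by different ones. The continuation cannot start at $\mathrm{end}(s)+1$, because equal values at consecutive positions are linked. A matching is not enough, since a promise may be postponed forever, in two ways. With $V=\{x,y\}$, let $x$ be linked to itself at every step with promise $\{x,y\}$ while $y$ is never in its block: the promise of $y$ is postponed inside one infinite segment. Or let no two elements of $V\times\{0,1\}$ be equivalent in any letter, with $F_i(x)=\{x,y\}$ and $F_i(y)=\emptyset$: every $x$-node is an $\{x,y\}$-transit and can be matched to a later one, but the word is not realizable. Indeed, the value of $x$ at $0$ would have to occur in a $y$-node, which would be its last occurrence, and the occurrence before it would be an $x$-node with only $y$ in its future. Condition (R1) below excludes the first defect and (R2) the second. An $X$-exit is a safe continuation, since after it the promise is smaller than $X$ or the segment never ends. An $X$-transit only renews the demand, so transits must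 be available that contain each variable of $X$.

\begin{proposition}\label{prop:remote}
A compatible word $\gamma\in\Gamma^\omega$ is remotely realizable over $D$ if and only if the following hold.
\begin{itemize}
\item[(R1)] For every node $N$ of an infinite segment and every $y\in F(N)$, the variable $y$ lies in the block of some later node of that segment.
\item[(R2)] For every nonempty $X\subseteq V$, at least one of the following holds:
\begin{itemize}
\item[(a)] there are infinitely many $X$-exits;
\item[(b)] for every $y\in X$ there are infinitely many $X$-transits $s$ with $y\in\mathrm{cont}(s)$;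
\item[(c)] $\mathrm{Arr}_X$ is finite, and there is an injection $\mu:\mathrm{Dep}_X\to\mathrm{Arr}_X$ with $\mathrm{start}(\mu(s))\ge\mathrm{end}(s)+2$ for all $s$.
\end{itemize}
\end{itemize}
\end{proposition}

\begin{proof}[Proof of necessity]
Let $(v_i)$ be a remote realization. Each node has a value; distinct nodes at one position have distinct values, and nodes at consecutive positions have the same value iff they are linked. So the nodes with a given value $d$ are ordered by position, and the \emph{segments of $d$} are the maximal stretches of consecutive positions at which $d$ occurs.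

If $N$ lies in an infinite segment, every later occurrence of its value lies in that segment. This is (R1).

Fix $X\ne\emptyset$. Let $s\in\mathrm{Dep}_X$ end at $(i,B)$ with value $d$. Since $F(i,B)=X$ is nonempty, $d$ occurs after $i$; since $(i,B)$ has no successor, it does not occur at $i+1$. Its next occurrence is a node $(j,C)$ with $j\ge i+2$ that has no predecessor. The variables holding $d$ at or after $j$ are those holding it after $i$, so $T(j,C)=X$. Let $\mu(s)\in\mathrm{Arr}_X$ be the segment starting at $(j,C)$. The map $\mu$ is injective, because $s$ is the segment of $d$ that precedes $\mu(s)$. If $\mathrm{Arr}_X$ is finite, (c) holds.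

Suppose that $\mathrm{Arr}_X$ is infinite and (a) fails; then there are infinitely many $X$-transits. If a value has at least one but only finitely many $X$-transits, then $\mu$ of the last one is an $X$-exit with that value. There are finitely many $X$-exits, so there are finitely many such values, and together they have finitely many $X$-transits. Hence some value $d$ has infinitely many $X$-transits. Its segments $s_0,s_1,\dots$ are then infinite in number, all finite, and $T(s_k)\supseteq\mathrm{dep}(s_k)=T(s_{k+1})$ by the previous paragraph. The types stabilize, and they equal $X$ infinitely often, so all $s_k$ with $k\ge k_0$ are $X$-transits. Let $y\in X$. For each $k\ge k_0$ the promise at the end of $s_k$ is $X$, so $y\in\mathrm{cont}(s_l)$ for some $l>k$. Thus $y\in\mathrm{cont}(s_l)$ for infinitely many $l$, which is (b).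
\end{proof}

\begin{proof}[Proof of sufficiency]
\emph{The matching.} We define an injection $\mu$ on the finite segments with nonempty $\mathrm{dep}(s)$ such that $T(\mu(s))=\mathrm{dep}(s)$ and $\mathrm{start}(\mu(s))\ge\mathrm{end}(s)+2$. It is defined on each $\mathrm{Dep}_X$ separately; the images lie in the pairwise disjoint sets $\mathrm{Arr}_X$. Enumerate the countable set $\mathrm{Dep}_X$ and treat its elements $s$ in turn.
\begin{itemize}
\item If (a) holds for $X$, let $\mu(s)$ be an $X$-exit that is not yet used and starts at $\mathrm{end}(s)+2$ or later.
\item If (a) fails and (b) holds, choose pairwise disjoint infinite sets $A_y$ $(y\in X)$ of $X$-transits with $y\in\mathrm{cont}(s')$ for all $s'\in A_y$; to obtain them, run through $X$ cyclically and put each time into $A_y$ a suitable transit not chosen before. Let $X=\{y_1,\dots,y_r\}$. Let $\mu(s)$ be an unused element of $A_{y_{l+1}}$ if $s\in A_{y_l}$ (with $y_{r+1}=y_1$), and of $A_{y_1}$ if $s$ is in no $A_y$, starting at $\mathrm{end}(s)+2$ or later.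
\item Otherwise take $\mu$ from (c).
\end{itemize}
In the first two cases a choice is possible because finitely many segments have been used and infinitely many candidates start late enough.

\emph{Fairness.} Let $s_0,s_1,\dots$ be an infinite sequence with $s_{k+1}=\mu(s_k)$. We claim that for some $X$ all but finitely many $s_k$ are $X$-transits and every $y\in X$ lies in infinitely many $\mathrm{cont}(s_k)$. Since $T(s_{k+1})=\mathrm{dep}(s_k)\subseteq T(s_k)$, the types stabilize at a nonempty $X$, and the $s_k$ with $k\ge k_0$ are $X$-transits. The first case cannot apply to $X$, since $s_{k_0+1}$ would be an $X$-exit. The third cannot apply, since the distinct segments $s_k$, $k\ge k_0$, would lie in the finite set $\mathrm{Arr}_X$. In the second case $s_{k_0+1},s_{k_0+2},\dots$ run cyclically through the sets $A_y$, $y\in X$, which proves the claim.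

\emph{The values.} As $\mu$ is injective and increases starting positions, the segments are partitioned into finite or infinite chains $s_0,\mu(s_0),\mu(\mu(s_0)),\dots$. Call the set of nodes of a chain a \emph{class}. There are countably many classes and $D$ is infinite, so we can give different classes different values. Let $v_i(x)$ be the value of the class of the node $(i,[x]_{\gamma_i})$.

\emph{Equality types.} The segments of a chain occupy disjoint intervals of positions separated by at least one position. So a class has at most one node at each position, and two nodes at $i$ and $i+1$ are in the same class iff they are in the same segment, that is, iff they are linked. Therefore $v_i(x)=v_i(y)$ iff $(x,0)\equiv_i(y,0)$; $v_{i+1}(x)=v_{i+1}(y)$ iff $(x,0)\equiv_{i+1}(y,0)$, which by (K2) means $(x,1)\equiv_i(y,1)$; and $v_i(x)=v_{i+1}(y)$ iff $(x,0)\equiv_i(y,1)$.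

\emph{Promises.} Let $N$ be a node. If $F(N)=\emptyset$, then $N$ has no successor by \eqref{eq:succ}, because types are nonempty, and $\mu$ is undefined on its segment; so $N$ is the last node of its class. If $F(N)\ne\emptyset$, then the class has a next node $N'$, namely $\mathrm{succ}\,N$ or the first node of $\mu(s)$ for the segment $s$ that ends at $N$, and in both cases $F(N)=T(N')$. Let $N=N_0,N_1,\dots$ be the nodes of the class from $N$ on, with blocks $B_j$. We must show $F(N)=\bigcup_{j\ge1}B_j$. The inclusion $\supseteq$ follows from \eqref{eq:unfold}. Suppose that $y\in F(N)$ lies in no $B_j$ with $j\ge1$. By \eqref{eq:unfold}, $y\in F(N_j)$ for all $j$, so the class has no last node. If its chain is finite, the last segment is infinite and violates (R1). If the chain is infinite, then $y\in T(s_k)$ for all its late segments $s_k$, so $y$ belongs to the set $X$ of the fairness claim and lies in infinitely many $\mathrm{cont}(s_k)$, a contradiction.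
\end{proof}

The conditions do not mention $D$. That $D$ is infinite was used once, to name the classes, and it is needed there: for $V=\{x\}$, the word without links and with all promises empty satisfies (R1) and (R2)(a), but needs infinitely many values.

\subsection*{Cutting the word}

Conditions (R1), (a) and (b) concern only what happens infinitely often. Condition (c) concerns finitely many nodes, and because the only constraint on $\mu$ is ``late enough'', it is equivalent to a family of inequalities. For a letter $g$, a compatible pair $(g,h)$ and nonempty $X\subseteq V$, let $\mathbf{d}_X(g)$ be the number of blocks $B$ of $g$ with $F_g(B)=X$ such that no element of $B\times\{0\}$ is $\equiv_g$-equivalent to an element of $V\times\{1\}$, and let $\mathbf{a}_X(g,h)$ be the number of blocks $C$ of $h$ with $C\cup F_h(C)=X$ such that no element of $C\times\{1\}$ is $\equiv_g$-equivalent to an element of $V\times\{0\}$. Thus $\mathbf{d}_X(\gamma_i)$ counts the $X$-departures at position $i$, and $\mathbf{a}_X(\gamma_i,\gamma_{i+1})$ counts the $X$-arrivals at position $i+1$. Both numbers are at most $|V|$.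

For a set $\mathcal{I}$ of nonempty subsets of $V$ (the types in infinite supply), let $\mathcal{C}$ be the set of nonempty subsets of $V$ not in $\mathcal{I}$ (the types to be counted). A compatible word $\delta\in\Gamma^\omega$ \emph{satisfies $S_{\mathcal{I}}$} if
\begin{itemize}
\item[(S1)] (R1) holds in $\delta$;
\item[(S2)] for every $X\in\mathcal{I}$, (a) or (b) holds in $\delta$;
\item[(S3)] for every $X\in\mathcal{C}$, $\delta$ has no $X$-departure, and no $X$-arrival at a position $\ge1$.
\end{itemize}
Position $0$ is exempt in (S3) because every node at position $0$ of $\delta$ is an arrival of $\delta$, whether or not it has a predecessor in a longer word.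

\begin{proposition}\label{prop:cut}
A compatible word $\gamma\in\Gamma^\omega$ is remotely realizable over $D$ if and only if there are a set $\mathcal{I}$ of nonempty subsets of $V$ and $n\ge0$ such that the suffix $\delta=\gamma_n\gamma_{n+1}\cdots$ satisfies $S_{\mathcal{I}}$ and
\begin{equation}\label{eq:B}
\sum_{i\le j<n}\mathbf{d}_X(\gamma_j)\ \le\sum_{i+1\le j<n}\mathbf{a}_X(\gamma_j,\gamma_{j+1})\qquad\text{for all }X\in\mathcal{C}\text{ and }i<n.
\end{equation}
\end{proposition}

The left side of \eqref{eq:B} counts the $X$-departures at positions in $[i,n-1]$, the right side the $X$-arrivals at positions in $[i+2,n]$.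

\begin{proof}
Fix $n$ and let $\delta$ be the suffix from $n$. The segments of $\gamma$ that start after $n$ are the segments of $\delta$ that start after $0$, and these are all but finitely many segments of either word. So (a) holds for $X$ in $\gamma$ iff it holds in $\delta$, and the same is true of (b). Also (R1) holds in $\gamma$ iff it holds in $\delta$. Indeed, an infinite segment of $\delta$ is a tail of an infinite segment of $\gamma$, which gives one direction. Conversely, assume (R1) in $\delta$ and let $y\in F(N)$ for a node $N$ of an infinite segment of $\gamma$. If $N$ is at a position $\ge n$, use (R1) in $\delta$. Otherwise, by \eqref{eq:unfold}, $y$ lies in a later block of the segment at a position $\le n$, or in the promise of its node at position $n$, to which (R1) in $\delta$ applies.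

Suppose $\gamma$ is remotely realizable, so that (R1) and (R2) hold. Let $\mathcal{I}$ be the set of $X$ satisfying (a) or (b). For $X\in\mathcal{C}$, (c) holds, so $\mathrm{Arr}_X$ and $\mathrm{Dep}_X$ are finite. Take $n$ larger than the positions of all $X$-arrivals and $X$-departures with $X\in\mathcal{C}$. Then $\delta$ satisfies $S_{\mathcal{I}}$. The injection $\mu$ sends the $X$-departures in $[i,n-1]$ to $X$-arrivals in $[i+2,n]$, which gives \eqref{eq:B}.

Conversely, let $\mathcal{I}$ and $n$ be as in the statement. Then (R1) holds in $\gamma$, and (a) or (b) holds for $X\in\mathcal{I}$. Let $X\in\mathcal{C}$. By (S3), all $X$-departures of $\gamma$ are at positions $<n$ and all $X$-arrivals at positions $\le n$; in particular $\mathrm{Arr}_X$ is finite. Treat the $X$-departures in order of decreasing position. When a departure at position $i$ is treated, the departures treated before are at positions $\ge i$ and differ from it, so fewer than $\sum_{i\le j<n}\mathbf{d}_X(\gamma_j)$ arrivals have been used. By \eqref{eq:B} some $X$-arrival in $[i+2,n]$ is free; assign it. This gives (c), and Proposition~\ref{prop:remote} applies.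
\end{proof}

In Figure~\ref{fig:segments} one can take $\mathcal{I}=\emptyset$ and $n=4$. The only departures are the $\{y\}$-departures at $0$ and $1$, the $\{y\}$-arrivals are at $3$ and $4$, and \eqref{eq:B} for $X=\{y\}$ and $i=0,1,2,3$ reads $2\le2$, $1\le2$, $0\le1$, $0\le0$.

\section{The suffix as a $\mathrm{CLTL}(D)$ formula}\label{sec:suffix}

Let $\mathcal{I}$ be as above, $g\in\Gamma$ and $H\subseteq\mathrm{cl}$. A \emph{suffix for $(\mathcal{I},g,H)$} is a compatible word $\delta\in\Gamma^\omega$ that satisfies $S_{\mathcal{I}}$, with $\delta_0=g$ and $\{\psi\in\mathrm{cl}:\delta,0\models\psi\}=H$. We construct a $\mathrm{CLTL}$ formula $\Theta(\mathcal{I},g,H)$ whose models are the locally realized suffixes for $(\mathcal{I},g,H)$. It keeps the local variables $L$ and the propositional variables $P$, and it replaces the remote variables by propositional variables that spell out $\equiv_i$ and $F_i$: for $x,y\in V$, the variable $e^{ab}_{xy}$ with $ab\in\{00,01,11\}$ means $(x,a)\equiv(y,b)$, we write $e^{10}_{xy}$ for $e^{01}_{yx}$, and $f_{xy}$ means $y\in F(x)$. For $\psi\in\mathrm{cl}$ let $\hat\psi$ be obtained by replacing $x\approx y$, $x\approx\mathbf{X}y$,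 $x\approx\mathbf{XF}\,y$ by $e^{00}_{xy}$, $e^{01}_{xy}$, $f_{xy}$.

\subsection*{Excluding infinite paths}

The operators $\mathbf{F}$ and $\mathbf{U}$ cannot follow a segment, because the variable that holds the value may change at every step. Statements such as ``this segment is finite'' or ``this promise is eventually kept'' all have the form: no infinite $\mathrm{succ}$-path satisfies a property $\alpha$ at all its nodes. It would be too strong to ask for infinitely many positions without an $\alpha$-node, since finite $\alpha$-paths may overlap. Instead we mark all $\alpha$-nodes at one position, follow only the marked paths until all have ended, and then start again.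

Let $\alpha=(\alpha_x)_{x\in V}$ be formulas, let $o_x$ $(x\in V)$ be propositional variables that are fresh for each use of the construction, put $O=\bigvee_xo_x$, and let $\mathrm{NoPath}(\alpha)$ be the formula
\begin{multline*}
\neg O\ \wedge\ \mathbf{G}\Big[O\to\bigwedge_{x'}\Big(\mathbf{X}o_{x'}\leftrightarrow\big(\mathbf{X}\alpha_{x'}\wedge\bigvee_x(o_x\wedge e^{01}_{xx'})\big)\Big)\Big]\\
\wedge\ \mathbf{G}\Big[\neg O\to\bigwedge_{x'}(\mathbf{X}o_{x'}\leftrightarrow\mathbf{X}\alpha_{x'})\Big]\ \wedge\ \mathbf{GF}\neg O .
\end{multline*}

\begin{lemma}\label{lem:nopath}
Suppose that the variables $e,f$ describe the remote components of a compatible word, and that at each position the truth of $\alpha_x$ depends only on the block of $x$, so that $\alpha$ is a property of nodes. Then the $o_x$ can be interpreted so that $\mathrm{NoPath}(\alpha)$ holds at position $0$ if and only if no infinite $\mathrm{succ}$-path satisfies $\alpha$ at all its nodes.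
\end{lemma}

\begin{proof}
The first three conjuncts determine the $o_x$ uniquely by induction on the position, and the $o_x$ describe a set $O_i$ of nodes at each position $i$: $O_0=\emptyset$; if $O_i\ne\emptyset$, then $O_{i+1}$ consists of the successors of nodes of $O_i$ that satisfy $\alpha$; if $O_i=\emptyset$, then $O_{i+1}$ consists of all nodes at $i+1$ that satisfy $\alpha$. We must show that $O_i=\emptyset$ for infinitely many $i$ iff there is no infinite $\alpha$-path.

Suppose an infinite $\alpha$-path starts at position $i$ and $O_j=\emptyset$ for some $j\ge i$. Then $O_{j+1}$ contains the node of the path at $j+1$, and by induction $O_k$ contains the node of the path at $k$ for all $k>j$. So only finitely many $O_k$ are empty.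

Suppose $O_j\ne\emptyset$ for all $j\ge j_0$; then $j_0>0$, so all nodes in these sets satisfy $\alpha$. For $k\ge j_0$ every node of $O_{k+1}$ is the successor of a node of $O_k$. So for each $k\ge0$ there is a path $N,\mathrm{succ}\,N,\dots,\mathrm{succ}^kN$ whose nodes lie in $O_{j_0},\dots,O_{j_0+k}$. As $O_{j_0}$ is finite, one $N$ works for infinitely many $k$, and the path from $N$ is an infinite $\alpha$-path.
\end{proof}

\subsection*{The formula}

To recognize transits and exits at their first node, we label the nodes with information about the rest of their segment, using propositional variables $\mathit{inf}_x$ (the segment is infinite), $\mathit{dep}_{xy}$ ($y\in\mathrm{dep}(s)$) and $\mathit{cont}_{xy}$ ($y$ is in the block of this or a later node of the segment). For $X\subseteq V$ and formulas $\beta_y$ $(y\in V)$ write $\langle\beta_y\rangle_{y}^X=\bigwedge_{y\in X}\beta_y\wedge\bigwedge_{y\notin X}\neg\beta_y$, which says that $\beta_y$ holds exactly for $y\in X$. Put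
\begin{align*}
\mathit{last}_x&=\textstyle\bigwedge_{x'}\neg e^{01}_{xx'},\\
\mathit{arr}^X_x&=\textstyle\bigwedge_{x'}\neg e^{01}_{x'x}\ \wedge\ \mathbf{X}\langle e^{00}_{xy}\vee f_{xy}\rangle_y^X,\\
\mathit{tr}^X_x&=\mathit{arr}^X_x\ \wedge\ \mathbf{X}\big(\neg\mathit{inf}_x\wedge\langle\mathit{dep}_{xy}\rangle_y^X\big).
\end{align*}
The formula $\Theta(\mathcal{I},g,H)$ is the conjunction of the following, where $x,x',y,w$ range over $V$.
\begin{itemize}
\item[($\Theta$1)] $\mathbf{G}$ applied to: reflexivity, symmetry and transitivity of the relation on $V\times\{0,1\}$ given by the $e^{ab}_{xy}$; $e^{00}_{xy}\to(f_{xw}\leftrightarrow f_{yw})$; $e^{11}_{xy}\leftrightarrow\mathbf{X}e^{00}_{xy}$; and $e^{01}_{xx'}\to\big(f_{xw}\leftrightarrow\mathbf{X}(e^{00}_{x'w}\vee f_{x'w})\big)$.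
\item[($\Theta$2)] The literals in $P$, $e$, $f$ that describe $P_g,\equiv_g,F_g$, and the atoms $\mathbf{X}^az\sim\mathbf{X}^bz'$ with $a,b\in\{0,1\}$ that describe $\tau_g$.
\item[($\Theta$3)] $\bigwedge_{\psi\in H}\hat\psi\wedge\bigwedge_{\psi\in\mathrm{cl}\setminus H}\neg\hat\psi$.
\item[($\Theta$4)] $\mathrm{NoPath}\big((f_{xy}\wedge\neg e^{00}_{xy})_{x\in V}\big)$ for each $y$.
\item[($\Theta$5)] $\mathbf{G}\big(\mathit{inf}_x\leftrightarrow\bigvee_{x'}(e^{01}_{xx'}\wedge\mathbf{X}\mathit{inf}_{x'})\big)$ and $\mathrm{NoPath}\big((\neg\mathit{inf}_x)_{x\in V}\big)$;\\
$\mathbf{G}\big(\mathit{last}_x\to(\mathit{dep}_{xy}\leftrightarrow f_{xy})\big)$ and $\mathbf{G}\big(e^{01}_{xx'}\to(\mathit{dep}_{xy}\leftrightarrow\mathbf{X}\mathit{dep}_{x'y})\big)$;\\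
$\mathbf{G}\big(\mathit{cont}_{xy}\leftrightarrow\big(e^{00}_{xy}\vee\bigvee_{x'}(e^{01}_{xx'}\wedge\mathbf{X}\mathit{cont}_{x'y})\big)\big)$.
\item[($\Theta$6)] For $X\in\mathcal{I}$: $\ \mathbf{GF}\bigvee_x(\mathit{arr}^X_x\wedge\neg\mathit{tr}^X_x)\ \vee\ \bigwedge_{y\in X}\mathbf{GF}\bigvee_x(\mathit{tr}^X_x\wedge\mathbf{X}\mathit{cont}_{xy})$.
\item[($\Theta$7)] For $X\in\mathcal{C}$: $\ \mathbf{G}\bigwedge_x\neg\big(\mathit{last}_x\wedge\langle f_{xy}\rangle_y^X\big)$ and $\mathbf{G}\bigwedge_x\neg\mathit{arr}^X_x$.
\end{itemize}

\begin{lemma}\label{lem:theta}
The values of $L$ in any model of $\Theta(\mathcal{I},g,H)$ over $D$ form a local realization of some suffix for $(\mathcal{I},g,H)$. Conversely, every local realization over $D$ of a suffix for $(\mathcal{I},g,H)$ is the sequence of values of $L$ in some model of $\Theta(\mathcal{I},g,H)$. In particular, $\Theta(\mathcal{I},g,H)$ is satisfiable over $D$ if and only if some suffix for $(\mathcal{I},g,H)$ is locally realizable over $D$.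
\end{lemma}

\begin{proof}
From a model, read at each position $i$ the set of true variables of $P$, the order type of the values of $L$ at $i$ and $i+1$, and the relations given by $e$ and $f$. Item ($\Theta$1) says that these data form letters $\delta_i$ satisfying (K2) and (K3); (K1) holds because the order types come from values. Conversely, a compatible word $\delta$ with a local realization determines the values of $L$ and the truth values of $P$, $e$, $f$, and ($\Theta$1) holds. So in both directions we have a compatible $\delta$ and a local realization that are tied to an interpretation of $L,P,e,f$, and it suffices to show that ($\Theta$2)--($\Theta$7) hold for some interpretation of the labels and of the variables $o_x$ iff $\delta$ is a suffix for $(\mathcal{I},g,H)$.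

Item ($\Theta$2) says $\delta_0=g$. Since $\hat\psi$ holds at $i$ iff $\delta,i\models\psi$, item ($\Theta$3) says that $H$ is the set of formulas of $\mathrm{cl}$ true at $0$.

\emph{Item ($\Theta$4) expresses (S1).} The property $f_{xy}\wedge\neg e^{00}_{xy}$ says that $y$ is in the promise but not in the block of the node. If (R1) fails for $N$ and $y$, then by \eqref{eq:unfold} all later nodes of the segment have this property, and they form an infinite path. Conversely, the first node of such a path violates (R1). Apply Lemma~\ref{lem:nopath}.

\emph{Item ($\Theta$5) fixes the labels where they are used.} Assume ($\Theta$5). The right side of the equivalence for $\mathit{inf}_x$ depends only on the block of $x$, so $\mathit{inf}$ is a property of nodes, and a node has it iff it has a successor that has it. Thus a node labeled $\mathit{inf}$ lies in an infinite segment. If a node of an infinite segment is not labeled $\mathit{inf}$, neither is any later node, and we get an infinite $\neg\mathit{inf}$-path, which Lemma~\ref{lem:nopath} excludes. So $\mathit{inf}$ marks exactly the nodes of infinite segments. Let $s$ be a finite segment. By induction from its last node backwards,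 for each node of $s$ and each $x$ in its block, $\mathit{dep}_{xy}$ holds iff $y\in\mathrm{dep}(s)$, and $\mathit{cont}_{xy}$ holds iff $y$ is in the block of this or a later node of $s$. On infinite segments these two labels need not be determined, but they are consulted only together with $\neg\mathit{inf}_x$. Conversely, the intended labels, with $\mathit{dep}$ false on infinite segments, satisfy the equivalences in ($\Theta$5), and no infinite path avoids $\mathit{inf}$, so Lemma~\ref{lem:nopath} supplies the $o_x$.

\emph{Items ($\Theta$6) and ($\Theta$7) express (S2) and (S3).} Assume ($\Theta$5). At position $j$, $\mathit{arr}^X_x$ says that the node of $x$ at $j+1$ is an $X$-arrival; $\mathit{tr}^X_x$ says that it starts an $X$-transit $s$, and then $\mathbf{X}\mathit{cont}_{xy}$ says $y\in\mathrm{cont}(s)$; and $\mathit{arr}^X_x\wedge\neg\mathit{tr}^X_x$ says that it starts an $X$-exit. At most $|V|$ segments start at each position, so a kind of segment starts at infinitely many positions iff there are infinitely many segments of that kind. Hence the two disjuncts of ($\Theta$6) are (a) and (b). The two parts of ($\Theta$7) exclude $X$-departures at all positions and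 $X$-arrivals at positions $\ge1$.
\end{proof}

\section{The prefix as a counter system run backwards}\label{sec:prefix}

All operators of the logic look forward, so the formulas true at position $i$ are determined by the letter at $i$ and the formulas true at $i+1$. For $g^-\in\Gamma$ and $H\subseteq\mathrm{cl}$ define $H^-=\mathrm{step}(g^-,H)\subseteq\mathrm{cl}$ by induction on subformulas: an atom is in $H^-$ iff it is true in $g^-$; $\neg\psi\in H^-$ iff $\psi\notin H^-$; $\psi_1\wedge\psi_2\in H^-$ iff $\psi_1,\psi_2\in H^-$; $\mathbf{X}\psi\in H^-$ iff $\psi\in H$; and $\psi_1\mathbf{U}\psi_2\in H^-$ iff $\psi_2\in H^-$, or $\psi_1\in H^-$ and $\psi_1\mathbf{U}\psi_2\in H$. These are the semantic clauses, with $\mathbf{U}$ unfolded by one step. Hence, for $\gamma\in\Gamma^\omega$,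
\begin{equation}\label{eq:step}
\{\psi\in\mathrm{cl}:\gamma,i\models\psi\}=\mathrm{step}\big(\gamma_i,\{\psi\in\mathrm{cl}:\gamma,i+1\models\psi\}\big).
\end{equation}

A \emph{vector addition system with states} (VASS) has finitely many states and finitely many counters with values in $\mathbb{N}$; a step changes the state and adds a fixed integer vector to the counters, and it is forbidden if a counter would become negative. Our system performs a subtraction and then an addition in each step. Fix $\mathcal{I}$, and let $\mathbf{d}(g)$ and $\mathbf{a}(g,h)$ be the vectors in $\mathbb{N}^{\mathcal{C}}$ with coordinates $\mathbf{d}_X(g)$ and $\mathbf{a}_X(g,h)$. The system $\mathcal{V}_{\mathcal{I}}$ has state set $Q=\Gamma\times2^{\mathrm{cl}}$, configurations $(q,c)\in Q\times\mathbb{N}^{\mathcal{C}}$, and a step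
\begin{equation}\label{eq:vass}
\big((g,H),c\big)\to\big((g^-,H^-),\ c-\mathbf{d}(g^-)+\mathbf{a}(g^-,g)\big)
\end{equation}
whenever $(g^-,g)$ is compatible, $H^-=\mathrm{step}(g^-,H)$ and $c-\mathbf{d}(g^-)\ge0$. A state $(g,H)$ is a \emph{target} if $\varphi\in H$. A step moves from position $i+1$, with letter $g$, to position $i$, with letter $g^-$. The subtraction comes first because an arrival at $i+1$ cannot serve a departure at $i$.

\begin{lemma}\label{lem:run}
Let $\gamma_0\cdots\gamma_n$ be compatible and $H_n\subseteq\mathrm{cl}$. Put $c_n=0$ and, for $i=n-1,\dots,0$, $H_i=\mathrm{step}(\gamma_i,H_{i+1})$ and $c_i=c_{i+1}-\mathbf{d}(\gamma_i)+\mathbf{a}(\gamma_i,\gamma_{i+1})\in\mathbb{Z}^{\mathcal{C}}$. Then $((\gamma_n,H_n),c_n),\dots,((\gamma_0,H_0),c_0)$ is a run of $\mathcal{V}_{\mathcal{I}}$ if and only if \eqref{eq:B} holds. Every finite run that starts with zero counters has this form.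
\end{lemma}

\begin{proof}
We have $c_{i+1}=\sum_{i+1\le j<n}\mathbf{a}(\gamma_j,\gamma_{j+1})-\sum_{i+1\le j<n}\mathbf{d}(\gamma_j)$. So the condition $c_{i+1}-\mathbf{d}(\gamma_i)\ge0$ for the step from $i+1$ to $i$ is inequality \eqref{eq:B} for $i$ and all $X\in\mathcal{C}$. The last sentence is the definition of a step.
\end{proof}

We say that this run \emph{reads} $\gamma_0\cdots\gamma_n$. For Figure~\ref{fig:segments} with $n=4$, the counter for $\{y\}$ takes the values $0,1,2,1,0$ at the positions $4,3,2,1,0$.

\begin{proposition}\label{prop:decomp}
The formula $\varphi$ is satisfiable over $D$ if and only if there are $\mathcal{I}$, a state $(g,H)$, a run of $\mathcal{V}_{\mathcal{I}}$ from $((g,H),0)$ to a target state that reads a word $\gamma_0\cdots\gamma_{n-1}g$ with $n\ge0$, and a suffix $\delta$ for $(\mathcal{I},g,H)$, such that $\gamma_0\cdots\gamma_{n-1}\delta$ is locally realizable over $D$.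
\end{proposition}

\begin{proof}
Let $\varphi$ be satisfiable. Take $\gamma$ from Lemma~\ref{lem:words}, and $\mathcal{I},n,\delta$ from Proposition~\ref{prop:cut}. Put $H_i=\{\psi\in\mathrm{cl}:\gamma,i\models\psi\}$ and $(g,H)=(\gamma_n,H_n)$. Truth at position $n$ depends only on $\delta$, so $\delta$ is a suffix for $(\mathcal{I},g,H)$. By \eqref{eq:step}, \eqref{eq:B} and Lemma~\ref{lem:run}, the states $(\gamma_n,H_n),\dots,(\gamma_0,H_0)$ are those of a run from zero counters, and $\varphi\in H_0$.

Conversely, let the data be given and put $\gamma=\gamma_0\cdots\gamma_{n-1}\delta$. It is compatible because $\delta_0=g$. The formulas of $\mathrm{cl}$ true at position $n$ form $H$, so by \eqref{eq:step} and downward induction those true at $0$ form the second component of the last state of the run, which contains $\varphi$. Inequality \eqref{eq:B} holds by Lemma~\ref{lem:run} and $\delta$ satisfies $S_{\mathcal{I}}$, so $\gamma$ is remotely realizable by Proposition~\ref{prop:cut}. Lemma~\ref{lem:words} concludes.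
\end{proof}

The run has no condition on its final counter values. This allows a bound on its length: a counter that has once become large can be ignored for the rest of a short run.

\begin{lemma}\label{lem:length}
Let $\lambda=\max(1,|V|)$ and $b=2\lambda|Q|$. If a target state of $\mathcal{V}_{\mathcal{I}}$ is reachable from a configuration, it is reachable in at most $b^{\,2(|\mathcal{C}|+1)!}$ steps. In particular, reachability of a target state from $((g,H),0)$ is decidable.
\end{lemma}

\begin{proof}
For $J\subseteq\mathcal{C}$, a \emph{$J$-run} is a sequence of steps \eqref{eq:vass} with counters in $\mathbb{Z}^{\mathcal{C}}$ in which $c$ and $c-\mathbf{d}(g^-)$ are required to be nonnegative only in the coordinates of $J$. Put $\ell_0=|Q|$ and $\ell_{k+1}=|Q|(\lambda\ell_k)^{k+1}+\ell_k$. We show by induction on $k$: if $|J|=k$ and some $J$-run leads from a configuration to a target state, then one with at most $\ell_k$ steps does.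

Whether a sequence of states can be followed by a $J$-run depends only on the first $J$-coordinates. So if two configurations of a $J$-run have the same state and the same $J$-coordinates, the part between them can be cut out, and in a shortest $J$-run this does not occur. For $k=0$, a shortest run therefore visits each state at most once.

Let $|J|=k+1$ and consider a shortest $J$-run to a target. Call a configuration small if all its $J$-coordinates are less than $\lambda\ell_k$. The run has at most $|Q|(\lambda\ell_k)^{k+1}$ small configurations. If all its configurations are small, we are done. Otherwise the first configuration $\kappa$ that is not small is reached after at most $|Q|(\lambda\ell_k)^{k+1}$ steps, and it has a coordinate $X\in J$ of value at least $\lambda\ell_k$. The rest of the run is a $(J\setminus\{X\})$-run from $\kappa$ to a target; replace it by one with at most $\ell_k$ steps. Each step subtracts at most $\lambda$ from coordinate $X$, so during the $t$th new step this coordinate is at least $\lambda\ell_k-\lambda t\ge0$, also after the subtraction. The result is a $J$-run with at most $\ell_{k+1}$ steps.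

Finally, $\ell_{k+1}\le2|Q|(\lambda\ell_k)^{k+1}\le(b\ell_k)^{k+1}$, so $b\ell_{k+1}\le(b\ell_k)^{k+2}$. From $b\ell_0\le b^2$ we get $b\ell_k\le b^{\,2(k+1)!}$ by induction. Take $J=\mathcal{C}$. A configuration has finitely many successors, so the runs of bounded length can be listed.
\end{proof}

\section{Stretchable orders}\label{sec:stretch}

In Proposition~\ref{prop:decomp} the prefix and the suffix are still coupled by local realizability of the whole word. For stretchable $D$ the coupling disappears. We first record when an increasing map extends. If $a_1<\dots<a_r$ are elements of a linear order, their $r+1$ \emph{gaps} are the set of elements below $a_1$, the sets of elements strictly between $a_j$ and $a_{j+1}$, and the set of elements above $a_r$; for $r=0$ the only gap is the whole order.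

\begin{lemma}\label{lem:gaps}
Let $B$ be a finite linear order, $E$ a linear order, $a_1<\dots<a_r$ in $B$ and $a'_1<\dots<a'_r$ in $E$. There is a strictly increasing map $e:B\to E$ with $e(a_j)=a'_j$ for all $j$ if and only if each gap of the $a'_j$ in $E$ has at least as many elements as the corresponding gap of the $a_j$ in $B$.
\end{lemma}

\begin{proof}
Such an $e$ maps each gap injectively into the corresponding gap. Conversely, choose in each gap of $E$ as many elements as the gap of $B$ has and match them in increasing order.
\end{proof}

\begin{lemma}\label{lem:attach}
Let $D$ be stretchable, $\gamma\in\Gamma^\omega$ compatible and $n\ge0$. If $\gamma_n\gamma_{n+1}\cdots$ is locally realizable over $D$, then so is $\gamma$.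
\end{lemma}

\begin{proof}
Let $(v_i)_{i\ge n}$ realize the suffix; we may assume $L\ne\emptyset$. We first realize the prefix over $\mathbb{Q}$, which tells us how many new points are needed and where, and then make room for them in $D$.

Choose $w_n\in\mathbb{Q}^L$ with the order type of $v_n$, which is $\tau_n$ on $L\times\{0\}$. For $i=n-1,\dots,0$ we choose $w_i\in\mathbb{Q}^L$ such that $(w_i,w_{i+1})$ has type $\tau_i$. Inductively $w_{i+1}$ has type $\tau_{i+1}$ on $L\times\{0\}$, which by (K1) is $\tau_i$ on $L\times\{1\}$. The classes of $\tau_i$ (elements that are $\preceq$ each other) form a finite linear order, and $w_{i+1}$ assigns rationals to the classes that meet $L\times\{1\}$ in a well-defined and strictly increasing way. All gaps in $\mathbb{Q}$ are infinite, so Lemma~\ref{lem:gaps} extends the assignment to all classes, and $w_i(z)$ is the value of the class of $(z,0)$.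

Let $A=w_n(L)$, $B=\bigcup_{i\le n}w_i(L)$ and $m=n|L|$, so that $|B\setminus A|\le m$. Let $f$ be as in Definition~\ref{def:stretch} for this $m$. The map $w_n(z)\mapsto f(v_n(z))$ is well defined and strictly increasing on $A$, because $w_n$ and $v_n$ have the same order type. Each gap of $A$ in $B$ has at most $m$ elements, and each gap of $f(v_n(L))$ in $D$ has at least $m$. By Lemma~\ref{lem:gaps} the map extends to a strictly increasing $e:B\to D$. Put $v'_i=e\circ w_i$ for $i\le n$ and $v'_i=f\circ v_i$ for $i\ge n$; the two definitions agree at $n$. Strictly increasing maps preserve order types, so $(v'_i)$ is a local realization of $\gamma$.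
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $D$ be stretchable, hence infinite, and let $\varphi$ be in normal form. We claim that $\varphi$ is satisfiable over $D$ iff there are $\mathcal{I}$ and a state $(g,H)$ such that
\begin{itemize}
\item[(i)] $\mathcal{V}_{\mathcal{I}}$ can reach a target state from $((g,H),0)$, and
\item[(ii)] $\Theta(\mathcal{I},g,H)$ is satisfiable over $D$.
\end{itemize}
If $\varphi$ is satisfiable, Proposition~\ref{prop:decomp} gives a run as in (i) and a suffix $\delta$ for $(\mathcal{I},g,H)$; it is locally realizable as a suffix of a locally realizable word, so (ii) holds by Lemma~\ref{lem:theta}. Conversely, (i) gives a run reading some $\gamma_0\cdots\gamma_{n-1}g$, and (ii) gives a locally realizable suffix $\delta$ for $(\mathcal{I},g,H)$ by Lemma~\ref{lem:theta}. The compatible word $\gamma_0\cdots\gamma_{n-1}\delta$ is locally realizable by Lemma~\ref{lem:attach}, and Proposition~\ref{prop:decomp} applies.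

There are finitely many triples $(\mathcal{I},g,H)$; condition (i) is decidable by Lemma~\ref{lem:length}, and (ii) is decidable if $\mathrm{CLTL}(D)$ is. The orders $\mathbb{N}$ and $\mathbb{Z}$ are stretchable, and $\mathrm{CLTL}$ is decidable over both.
\end{proof}

Recall that $\mathrm{EXPSPACE}$ and $2\mathrm{EXPSPACE}$ are the classes of problems decidable deterministically in space $2^{\mathrm{poly}(s)}$ and $2^{2^{\mathrm{poly}(s)}}$ on inputs of size $s$, and that by Savitch's theorem nondeterministic space $S$ can be simulated in deterministic space $O(S^2)$ for such bounds $S$.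

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We bound the space used by the procedure above for an input of size $s$. With unary offsets $K\le s$, so the normal form is computed in polynomial time and $|P|,|L|,|V|,|\mathrm{cl}|$ are polynomial in $s$. A state $(g,H)$ has polynomially many bits, so $\log b$ is polynomial in $s$, and a set $\mathcal{I}$ has fewer than $2^{|V|}$ bits. The triples $(\mathcal{I},g,H)$ can thus be enumerated in exponential space.

\emph{Condition (i).} We have $|\mathcal{C}|+1\le2^{|V|}$, so $(|\mathcal{C}|+1)!\le2^{|V|2^{|V|}}$. By Lemma~\ref{lem:length} it suffices to consider runs with at most $\ell=b^{\,2(|\mathcal{C}|+1)!}$ steps, and $\log\ell\le2^{2^{\mathrm{poly}(s)}}$. On such a run each counter is at most $|V|\ell$. A nondeterministic machine guesses the run step by step and stores the current state, the fewer than $2^{|V|}$ counters and the number of steps, in space $2^{2^{\mathrm{poly}(s)}}$. By Savitch's theorem, (i) is decided in $2\mathrm{EXPSPACE}$.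

\emph{Condition (ii).} Items ($\Theta$1)--($\Theta$5) have polynomial size, and ($\Theta$6), ($\Theta$7) have one part of polynomial size for each nonempty $X\subseteq V$. So $\Theta(\mathcal{I},g,H)$ has size $2^{\mathrm{poly}(s)}$, and its offsets are at most $1$. Satisfiability for $\mathrm{CLTL}(\mathbb{Z})$ is in $\mathrm{PSPACE}$; this is proved in~\cite{DemriGascon} for a richer constraint language. Satisfiability for $\mathrm{CLTL}(\mathbb{N})$ reduces to it: add to a formula the conjunct $\mathbf{G}(w=\mathbf{X}w)\wedge\mathbf{G}\bigwedge_z(w<z\vee w=z)$, where $w$ is a fresh local variable and $z$ ranges over the local variables of the formula. A model over $\mathbb{N}$ extends by $w=0$, and subtracting the constant value of $w$ turns a model over $\mathbb{Z}$ into one over $\mathbb{N}$. Hence (ii) is decided in $\mathrm{EXPSPACE}$.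
\end{proof}

\section{Arbitrary linear orders}\label{sec:general}

Stretchability was used only in Lemma~\ref{lem:attach}, which fails without it. Let $D=\mathbb{N}\cup\{\infty\}$ with $\infty$ on top and $L=\{z,u\}$. A suffix in which $u$ is constant and $z$ increases strictly below $u$ is realizable, and every realization has $u=\infty$. A letter that keeps $z$ and requires $u$ to decrease strictly is compatible with it but cannot be put in front. In general, then, the prefix needs a certain amount of room in each gap of the values at the cut, here one point above $u$, and the suffix may or may not leave it. A finite amount of room can be requested in $\mathrm{CLTL}(D)$ by fresh variables. The difficulty is that prefixes are unboundedly long, so infinitely many requests are possible. We add the room to the configurations of the counter system. More room never hurts, just as larger counters never hurt, and so finitely many minimal requests suffice.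

A \emph{quasi-order} is a reflexive and transitive relation $\le$. It is a \emph{well-quasi-order} if every infinite sequence $\kappa_0,\kappa_1,\dots$ has $i<j$ with $\kappa_i\le\kappa_j$. Dickson's lemma states that the componentwise order on $\mathbb{N}^k$ is one; by the pigeonhole principle so is a finite disjoint union of such orders. A set $U$ is \emph{upward closed} if $\kappa\in U$ and $\kappa\le\kappa'$ imply $\kappa'\in U$. We write ${\uparrow}\kappa=\{\kappa':\kappa\le\kappa'\}$, and a \emph{basis} of $U$ is a set $\mathcal{B}$ with $U=\bigcup_{\kappa\in\mathcal{B}}{\uparrow}\kappa$.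

\subsection*{Counters with room}

Let $\varphi$ be in normal form, fix $\mathcal{I}$, and write $[M]=\{1,\dots,M\}$. The system $\mathcal{T}_{\mathcal{I}}$, which does not depend on $D$, has configurations $((g,H),M,v,c)$, where $(g,H)\in Q$, $M\in\mathbb{N}$, $v:L\to[M]$ has order type $\tau_g$ on $L\times\{0\}$, and $c\in\mathbb{N}^{\mathcal{C}}$. The set $[M]$ stands for the finitely many elements of $D$ that the prefix may use. There is a step
\[
((g,H),M,v,c)\to((g^-,H^-),M,v^-,c^-)
\]
iff $((g,H),c)\to((g^-,H^-),c^-)$ in $\mathcal{V}_{\mathcal{I}}$ and $(v^-,v)$ has order type $\tau_{g^-}$. A configuration is a \emph{target} if $\varphi\in H$, and $U_{\mathcal{I}}$ is the set of configurations from which a target is reachable. Put $((g,H),M,v,c)\le((g,H),M',v',c')$ iff $c\le c'$ and $e\circ v=v'$ for some strictly increasing $e:[M]\to[M']$; configurations with different states are incomparable.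

\begin{lemma}\label{lem:wqo}
The relation $\le$ is a decidable well-quasi-order on configurations. If $\kappa\le\kappa'$ and $\kappa\to\kappa_1$, then $\kappa'\to\kappa'_1$ for some $\kappa'_1\ge\kappa_1$.
\end{lemma}

\begin{proof}
Fix $(g,H)$ and let $r$ be the number of classes of $\tau_g$ on $L\times\{0\}$. A pair $(M,v)$ has $r$ values $t_1<\dots<t_r$, and $\tau_g$ tells which variable has which value. So $(M,v)$ is determined by the sizes of the $r+1$ gaps of the $t_j$ in $[M]$, and every vector in $\mathbb{N}^{r+1}$ occurs. The condition $e\circ v=v'$ means $e(t_j)=t'_j$ for all $j$, and by Lemma~\ref{lem:gaps} such an $e$ exists iff the gap vector of $(M,v)$ is componentwise at most that of $(M',v')$. Thus the configurations with state $(g,H)$ are ordered like $\mathbb{N}^{r+1+|\mathcal{C}|}$, and there are finitely many states.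

Let $\kappa\le\kappa'$ via $e$, and let the step $\kappa\to\kappa_1$ go to the state $(g^-,H^-)$ and the valuation $v^-$. Then $c'-\mathbf{d}(g^-)\ge c-\mathbf{d}(g^-)\ge0$, and $(e\circ v^-,v')=(e\circ v^-,e\circ v)$ has type $\tau_{g^-}$. So $\kappa'\to\kappa'_1=((g^-,H^-),M',e\circ v^-,c'-\mathbf{d}(g^-)+\mathbf{a}(g^-,g))$, and $\kappa_1\le\kappa'_1$ via $e$.
\end{proof}

\begin{lemma}\label{lem:basis}
The set $U_{\mathcal{I}}$ is upward closed, and a finite basis $\mathcal{B}_{\mathcal{I}}$ of it can be computed.
\end{lemma}

\begin{proof}
Let $\mathrm{Pre}(U)$ be the set of configurations that have a step into $U$. By Lemma~\ref{lem:wqo}, $\mathrm{Pre}(U)$ is upward closed if $U$ is. Let $U^0$ be the set of targets and $U^{k+1}=U^k\cup\mathrm{Pre}(U^k)$. All $U^k$ are upward closed and $U_{\mathcal{I}}=\bigcup_kU^k$. There is a $k$ with $U^{k+1}=U^k$: otherwise choose $\kappa_k\in U^{k+1}\setminus U^k$ for all $k$ and $i<j$ with $\kappa_i\le\kappa_j$; then $\kappa_j\in U^{i+1}\subseteq U^j$, a contradiction. For such $k$ the sequence is constant from $k$ on, so $U_{\mathcal{I}}=U^k$. Given finite bases, $U^{k+1}=U^k$ holds iff each basis element of $U^{k+1}$ is above a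 basis element of $U^k$, which is decidable. It remains to compute finite bases of the $U^k$.

The set $U^0$ has the finite basis of all $((g,H),M,v,0)$ with $\varphi\in H$ and $v$ onto $[M]$, in which all gaps and counters are zero. Since $\mathrm{Pre}$ commutes with unions, it suffices to compute a finite basis of $\mathrm{Pre}({\uparrow}\kappa)$ for one configuration $\kappa=((g^-,H^-),R,w,\beta)$. For $g\in\Gamma$ with $(g^-,g)$ compatible let
\[
c_g=\max\big(\mathbf{d}(g^-),\ \beta+\mathbf{d}(g^-)-\mathbf{a}(g^-,g)\big)\quad\text{(componentwise)};
\]
a vector $c$ satisfies $c-\mathbf{d}(g^-)\ge0$ and $c-\mathbf{d}(g^-)+\mathbf{a}(g^-,g)\ge\beta$ iff $c\ge c_g$. Let $\kappa'=((g,H),M,v,c)\in\mathrm{Pre}({\uparrow}\kappa)$, by a step to $((g^-,H^-),M,v^-,c^-)$ with $c^-\ge\beta$ and $e\circ w=v^-$ for a strictly increasing $e:[R]\to[M]$. Then $c\ge c_g$. The set $S=e([R])\cup v(L)$ has at most $R+|L|$ elements and contains $v^-(L)=e(w(L))$. Let $\iota:[|S|]\to[M]$ be the increasing enumeration of $S$. The configuration $\kappa''=((g,H),|S|,\iota^{-1}\circ v,c_g)$ is below $\kappa'$ via $\iota$. It has a step with valuation $\iota^{-1}\circ v^-$, whose result is above $\kappa$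 via $\iota^{-1}\circ e$. So $\kappa''\in\mathrm{Pre}({\uparrow}\kappa)$. Hence the elements of $\mathrm{Pre}({\uparrow}\kappa)$ with $M\le R+|L|$ and $c=c_g$ form a basis. There are finitely many candidates, and each has finitely many successors, which can be compared with $\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $D=\emptyset$ there are no models, and both logics are decidable. If $D$ is finite and nonempty, both reduce to propositional LTL, which is decidable. Take a propositional variable $p_{v,d}$ for each data variable $v$ of the formula and each $d\in D$, add $\mathbf{G}$(exactly one $p_{v,d}$ holds) for each $v$, and replace $\mathbf{X}^az\sim\mathbf{X}^bz'$ by $\bigvee_{d\sim d'}(\mathbf{X}^ap_{z,d}\wedge\mathbf{X}^bp_{z',d'})$, $x\approx\mathbf{X}^ky$ by $\bigvee_d(p_{x,d}\wedge\mathbf{X}^kp_{y,d})$, and $x\approx\mathbf{XF}\,y$ by $\bigvee_d(p_{x,d}\wedge\mathbf{X}\mathbf{F}p_{y,d})$.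

Let $D$ be infinite, so that Sections~\ref{sec:letters}--\ref{sec:prefix} apply. Since $\mathrm{CLTL}(D)$ is a fragment of $\mathrm{CLRV}^{\mathrm{XF}}(D)$, one direction is immediate. Let $\mathrm{CLTL}(D)$ be decidable and let $\varphi$ be in normal form. For a configuration $\kappa=((g,H),M,v,0)$ of $\mathcal{T}_{\mathcal{I}}$ and fresh local variables $\zeta_1,\dots,\zeta_M$ put
\[
\Theta^+(\mathcal{I},\kappa)=\Theta(\mathcal{I},g,H)\wedge\bigwedge_{1\le j<M}\zeta_j<\zeta_{j+1}\ \wedge\bigwedge_{z\in L}z=\zeta_{v(z)} .
\]
The new conjuncts speak about position $0$ only; they ask for $M$ elements of $D$ among which the values of $L$ sit as $v$ prescribes. We claim that $\varphi$ is satisfiable over $D$ iff for some $\mathcal{I}$ the basis $\mathcal{B}_{\mathcal{I}}$ contains a configuration $\kappa$ with zero counters such that $\Theta^+(\mathcal{I},\kappa)$ is satisfiable over $D$. There are finitely many $\mathcal{I}$, the finite sets $\mathcal{B}_{\mathcal{I}}$ are computable by Lemma~\ref{lem:basis}, and $\Theta^+$ is a $\mathrm{CLTL}$ formula; so the claim proves the theorem.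

Suppose $\kappa=((g,H),M,v,0)\in\mathcal{B}_{\mathcal{I}}$ and $\Theta^+(\mathcal{I},\kappa)$ has a model. Since $\kappa\in U_{\mathcal{I}}$, there is a run of $\mathcal{T}_{\mathcal{I}}$ from $\kappa$ to a target, with letters $\gamma_n=g,\gamma_{n-1},\dots,\gamma_0$ and valuations $v_n=v,v_{n-1},\dots,v_0$ into $[M]$; forgetting $M$ and the valuations gives a run of $\mathcal{V}_{\mathcal{I}}$ from $((g,H),0)$ to a target state. By Lemma~\ref{lem:theta}, the values of $L$ in the model form a local realization $(v'_i)_{i\ge n}$ of a suffix $\delta$ for $(\mathcal{I},g,H)$, which we index from $n$. Let $\eta:[M]\to D$ send $j$ to the value of $\zeta_j$ at the first position of the model. Then $\eta$ is strictly increasing and $v'_n=\eta\circ v_n$. Put $v'_i=\eta\circ v_i$ for $i<n$. The pair $(v'_i,v'_{i+1})$ has the type of $(v_i,v_{i+1})$, which is $\tau_{\gamma_i}$, for $i<n$. So $(v'_i)_{i\ge0}$ is a local realization of $\gamma_0\cdots\gamma_{n-1}\delta$, and $\varphi$ is satisfiable by Proposition~\ref{prop:decomp}.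

Suppose $\varphi$ is satisfiable. Take $\mathcal{I}$, $(g,H)$, the run reading $\gamma_0\cdots\gamma_{n-1}g$ and $\delta$ from Proposition~\ref{prop:decomp}, and let $(v'_i)_{i\ge0}$ be a local realization of $\gamma_0\cdots\gamma_{n-1}\delta$. Let $S=\bigcup_{i\le n}v'_i(L)$, let $\eta:[|S|]\to D$ be its increasing enumeration, and put $v_i=\eta^{-1}\circ v'_i$ for $i\le n$. With these valuations the run of $\mathcal{V}_{\mathcal{I}}$ becomes a run of $\mathcal{T}_{\mathcal{I}}$ from $((g,H),|S|,v_n,0)$ to a target, so this configuration is in $U_{\mathcal{I}}$. Some $\kappa\in\mathcal{B}_{\mathcal{I}}$ lies below it; then $\kappa=((g,H),M,v,0)$, and $e\circ v=v_n$ for a strictly increasing $e:[M]\to[|S|]$. By Lemma~\ref{lem:theta}, $(v'_i)_{i\ge n}$ is the sequence of values of $L$ in a model of $\Theta(\mathcal{I},g,H)$. Give $\zeta_j$ the value $\eta(e(j))$ at the first position and any value elsewhere. These values increase strictly with $j$, and $\zeta_{v(z)}$ has the value $\eta(e(v(z)))=\eta(v_n(z))=v'_n(z)$. So $\Theta^+(\mathcal{I},\kappa)$ is satisfiable over $D$.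
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bhaskar}
Ashwin Bhaskar, \emph{LTL with Local and Remote Data Constraints}, arXiv:2206.01692 (2022).

\bibitem{DemriGascon}
Demri and Gascon, \emph{Verification of qualitative $\mathbb{Z}$ constraints}, TCS 409 (2008).

\end{thebibliography}
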